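# Schur positive lifts of $(1+z+\cdots+z^{b-1})^a(1+z^{-1}+\cdots+z^{-(b-1)})^a$

## 1. A radial bump in the plane whose shadows are B-splines

Fourier transforms are normalized by $\hat f(\xi)=\int f(x)e^{-\mathrm i\xi\cdot x}\,dx$. Let $a\ge 1$, $n=2a$, and let $B_n$ be the density of a sum of $n$ independent uniform variables on $[-\frac12,\frac12]$:
$$B_n(x)=\frac1{(n-1)!}\sum_{j=0}^n(-1)^j\binom nj(a-j-x)_+^{n-1},\qquad \hat B_n(\xi)=\sigma(\xi)^n,\qquad \sigma(\xi)=\frac{\sin(\xi/2)}{\xi/2}.\tag{1}$$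
This is a B-spline: it is even, of class $C^{n-2}$, and zero for $|x|\ge a$.

Now go up in dimension. For $n>d$ there is a continuous radial function on $\mathbb R^d$ with Fourier transform $\sigma(|\xi|)^n$. Restricting a Fourier transform to a coordinate subspace amounts to integrating the function over the remaining coordinates. So these functions are shadows of one another, and the one on $\mathbb R^1$ is $B_n$. Two of them matter here: $Q$ on the plane and $H_0$ on $\mathbb R^8$. The integral of $Q$ over a line at distance $x$ from the origin is $B_n(x)$, and $Q$ is the shadow of $H_0$. (This paragraph is a preview; Sections 6 and 8 give the proofs.)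

**Where the plane lives.** Let $E=\{\xi\in\mathbb R^3:\xi_1+\xi_2+\xi_3=0\}$ with the Euclidean norm. Let $L\subset E$ be the orthogonal projection of $\mathbb Z^3$, so $L\cong\mathbb Z^3/\mathbb Z(1,1,1)$, and let $W=S_3$ permute coordinates. The positive roots are the functionals $\alpha(\kappa)=\kappa_i-\kappa_j$ with $i<j$; they take integer values on $L$, and each is the inner product with a vector of length $\sqrt2$. Put $\rho=(1,0,-1)\in L$, half the sum of the positive roots. Example: the class of $(p,q,0)$ in $L$ has $\kappa_1-\kappa_2=p-q$ and $\kappa_2-\kappa_3=q$, and every element of $L$ is such a class with $p,q\in\mathbb Z$.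

Let $v\in\mathbb Z^3\cap E$ be nonzero with $\gcd(v_1,v_2,v_3)=1$. If $\kappa\in L$ is the class of $m\in\mathbb Z^3$, then $\kappa\cdot v=m\cdot v\in\mathbb Z$. So $\kappa\mapsto\kappa\cdot v$ maps $L$ onto $\mathbb Z$; its kernel is $\mathbb Zu$ for some $u\ne0$, and the points of $L$ on each line $\kappa\cdot v=k$ have spacing $|u|$. Consider
$$|u||v|\,b^{n-2}\sum_{\kappa\in L}Q\bigl(|v|\kappa/b\bigr)\,z^{\kappa\cdot v}.\tag{2}$$

Three facts make (2) interesting.

* *Its coefficients are Riemann sums.* The line $\kappa\cdot v=k$ has distance $|k|/|v|$ from $0$, and distance $|k|/b$ after scaling by $|v|/b$. So the coefficient of $z^k$ is about $b^{n-1}B_n(k/b)$.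
* *It comes from a symmetric function.* The weights are $W$-invariant, so (2) is the specialization $x_i=z^{v_i}$ of a symmetric function. Writing $q$ for the weight, its Schur coefficients are the alternating sums $\sum_w\mathrm{sgn}(w)\,q(\Lambda-w\rho)$.
* *The alternating sum is a third derivative, and a third derivative is six extra dimensions.* Write $Q(y)=g(|y|^2)$ and $H_0(y)=h(|y|^2)$. The alternating sum will turn out to be an integral of $-g'''$ over a box, with one derivative for each of the three positive roots. Integrating $H_0$ over six coordinates in polar form gives $g(t)=\pi^3\int_t^\infty\frac{(s-t)^2}2h(s)\,ds$, hence $-g'''=\pi^3h$. So the Schur coefficients are positive as soon as $H_0>0$ on $\mathbb R^8$.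

The third fact is especially clear for a Gaussian. If $q(\kappa)=e^{-|\kappa|^2/2}$, the Weyl denominator formula gives
$$\sum_w\mathrm{sgn}(w)q(\Lambda-w\rho)=e^{-(|\Lambda|^2+2)/2}\sum_w\mathrm{sgn}(w)e^{\Lambda\cdot w\rho}=e^{-(|\Lambda|^2+2)/2}\prod_{\alpha>0}\bigl(e^{\alpha(\Lambda)/2}-e^{-\alpha(\Lambda)/2}\bigr),$$
which is positive when $\Lambda_1>\Lambda_2>\Lambda_3$.

**What the bump is for.** The Laurent polynomial
$$F_{a,b}=(1+z+\cdots+z^{b-1})^a(1+z^{-1}+\cdots+z^{-(b-1)})^a$$
is, up to a shift, the generating function of a sum of $n=2a$ variables on $\{0,\dots,b-1\}$, so its coefficients are also about $b^{n-1}B_n(k/b)$. The bump (2) is an approximate Schur positive lift of $F_{a,b}$. The theorem below says that an exact one exists, and the work is in closing the gap.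

## 2. Restricting symmetric polynomials to $x_i=z^{v_i}$

Fix $v\in\mathbb Z^3$ with $v_1+v_2+v_3=0$, $v_1v_2v_3\ne0$, $\gcd(v_1,v_2,v_3)=1$. For a symmetric polynomial $P\in\mathbb Q[x_1,x_2,x_3]$ let $P_v(z)=P(z^{v_1},z^{v_2},z^{v_3})$, and let $\mathcal A_v=\{P_v\}\subset\mathbb Q[z^{\pm}]$ be the set of all these restrictions. Call $P$ *Schur positive* if it is a nonzero combination, with nonnegative coefficients, of Schur polynomials $s_\lambda(x_1,x_2,x_3)$, where $\lambda$ has at most three parts. Since a multiplier $N$ is allowed below, rational and integer coefficients give the same statements.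

**Known input.** There are $a_0',b_0'>0$, depending on $v$, such that $F_{a,b}\in\mathcal A_v$ for all $a\ge a_0'$ and all $b$ divisible by $b_0'$.

This is stated as known in the problem, whose source is Joswig, Kummer, Thom and Yun, "Some thoughts and experiments on Bergman's compact amalgamation problem", arXiv:2304.08365 (2023). The problem asks to prove or disprove that $P$ can be taken Schur positive, after multiplying $F_{a,b}$ by a positive integer. The answer is yes.

**Theorem 1.** There is $a_*=a_*(v)$ such that for every $a\ge a_*$ there is $b_*(a)$ with the following property. For all $b\ge b_*(a)$ (no divisibility assumed),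
$$\text{there are }N\ge1\text{ and a Schur positive }P\text{ with }N F_{a,b}=P_v\iff F_{a,b}\in\mathcal A_v .$$

**Theorem 2.** There are $a_0,b_0>0$ such that for all $a\ge a_0$ and all $b$ divisible by $b_0$ there are $N\ge1$ and a Schur positive $P$ with $NF_{a,b}=P_v$.

**Corollary 3.** If $v=\pm(1,1,-2)$ up to permutation, $a\ge a_*$ and $b\ge\max(2,b_*(a))$, then $N,P$ as in Theorem 1 exist if and only if $3\mid b$.

**Theorem 1 implies Theorem 2.** The only issue is that $b_*(a)$ depends on $a$. Put $a_1=\max(a_0',a_*)$ and $B=\max\{b_*(a):a_1\le a<2a_1\}$, and let $b_0$ be a multiple of $b_0'$ with $b_0\ge B$. If $b_0\mid b$ and $a_1\le a<2a_1$, then $F_{a,b}\in\mathcal A_v$ by the known input and $b\ge b_*(a)$, so Theorem 1 gives $N,P$. Any $a\ge a_1$ is a sum of integers in $[a_1,2a_1-1]$. Moreover $F_{a,b}F_{a',b}=F_{a+a',b}$, and products of Schur positive polynomials are Schur positive by the Littlewood–Richardson rule. So Theorem 2 holds with $a_0=a_1$.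

In Theorem 1 the direction "$\Rightarrow$" is trivial: divide $P$ by $N$. Sections 4–10 prove "$\Leftarrow$".

## 3. Hand computations in two and three variables

**Two variables.** For $x=(z,z^{-1})$ the Schur polynomials become $\chi_m=z^m+z^{m-2}+\cdots+z^{-m}$. If $F=\sum f_kz^k$ is symmetric under $z\mapsto z^{-1}$, then $F=\sum_{k\ge0}(f_k-f_{k+2})\chi_k$: for $j\ge 0$ the coefficient of $z^j$ on the right is $\sum_{k\ge j,\,k\equiv j\,(2)}(f_k-f_{k+2})=f_j$. So positivity means $f_k\ge f_{k+2}$ for $k\ge 0$: one difference, for one positive root. There is no freedom here. In three variables each level $\kappa\cdot v=k$ contains many lattice points, and we must distribute.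

**Three variables, $v=(1,1,-2)$.** The branching rule $s_\lambda(x_1,x_2,x_3)=\sum_\mu s_\mu(x_1,x_2)x_3^{|\lambda|-|\mu|}$, over $\mu$ with $\lambda_1\ge\mu_1\ge\lambda_2\ge\mu_2\ge\lambda_3$, together with $s_\mu(1,1)=\mu_1-\mu_2+1$, gives
$$[\lambda]:=s_\lambda(z,z,z^{-2})=\sum_\mu(\mu_1-\mu_2+1)z^{3|\mu|-2|\lambda|}.$$
For instance
$$[1]=2z+z^{-2},\quad[1,1]=z^2+2z^{-1},\quad[2]=3z^2+2z^{-1}+z^{-4},\quad[2,2]=z^4+2z+3z^{-2},$$
$$[2,1]=2z^3+4+2z^{-3},\quad[3,2]=2z^5+4z^2+6z^{-1}+3z^{-4},\quad[3,1]=3z^4+6z+4z^{-2}+2z^{-5}.$$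

*$b=2$.* Every element $f$ of $\mathcal A_v$ satisfies $f'(\omega)=0$ for $\omega=e^{2\pi\mathrm i/3}$: this holds for the generators $[1]$ and $[1,1]$, whose derivatives are $2-2z^{-3}$ and $2z-2z^{-2}$, and it is preserved by sums and products. But $F_{1,2}=z+2+z^{-1}$ has $F_{1,2}'(\omega)=1-\omega^{-2}\neq0$. So $F_{1,2}\notin\mathcal A_v$.

*$b=3$.* $F_{1,3}=z^2+2z+3+2z^{-1}+z^{-2}=[1]+[1,1]+3[\emptyset]$, which is Schur positive.

*$b=6$.* The coefficients of $F_{1,6}$ are $6-|k|$ for $|k|\le5$. Peel from the top, at each level using a $\lambda$ with $\lambda_1-\lambda_2$ small together with its dual. Level $5$ gives $\frac12([3,2]+[3,1])$, then $\frac12([2,2]+[2])$, then $\frac32[2,1]$, and what is left is $\frac12([1]+[1,1])$: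
$$2F_{1,6}=[3,2]+[3,1]+[2,2]+[2]+3[2,1]+[1]+[1,1].$$
(Coefficients of $z^5,\dots,z^0$ on the right: $2,\ 3+1,\ 6,\ 4+3+1,\ 6+2+2,\ 12$, as required, and likewise for negative exponents.) The factor $2$ is needed if integer coefficients are wanted. The top term of $[\lambda]$ with $\lambda_3=0$ is $(\lambda_1-\lambda_2+1)z^{|\lambda|}$. In a nonnegative combination nothing cancels, so $z^5$ can only come from some $\lambda$ with $|\lambda|=5$, and then $\lambda_1-\lambda_2+1$ is even, hence at least $2$.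

Peeling from the top is the natural first attempt. It is a division algorithm, and Section 5 shows that it always ends, with a polynomial bound on the coefficients. But nothing in it controls the *sign* of what is left at the next level, since each character used at level $k$ disturbs many lower levels. So we shall first subtract a large positive approximation, the bump, and use division only for a small remainder. How small it has to be is computed in Section 7.

## 4. The bialternant formula along the line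

**Normalization of $v$.** Permuting $v$ does not change $P_v$. Also $P_{-v}(z)=P_v(z^{-1})$ and $F_{a,b}(z)=F_{a,b}(z^{-1})$, so $v$ may be replaced by $-v$. If two entries agree, then $v=(m,m,-2m)$ up to permutation, and $\gcd=1$ forces $m=\pm1$. So assume $v_1\ge v_2\ge v_3$ and either

* **(I)** $v_1>v_2>v_3$, or
* **(II)** $v=(1,1,-2)$.

**Characters.** Let $L_{++}=\{\Lambda\in L:\Lambda_1>\Lambda_2>\Lambda_3\}$ and $\Pi(\kappa)=\prod_{\alpha>0}\alpha(\kappa)$. On $L_{++}$ the three roots are at least $1,1,2$, so $\Pi\ge2$. Each $\Lambda\in L_{++}$ is $\rho$ plus the projection of a partition $\lambda$, unique up to multiples of $(1,1,1)$. Put $\chi_\Lambda(z)=s_\lambda(z^{v_1},z^{v_2},z^{v_3})$; this is well defined because $x_1x_2x_3\mapsto1$. Let $\mathcal A_{\mathbb R}$ be the real span of the $\chi_\Lambda$, so $\mathcal A_v\subset\mathcal A_{\mathbb R}$.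

Modulo $x_1x_2x_3=1$, that is, in the group ring of $L$ with basis $x^\kappa$, the bialternant formula reads
$$s_\Lambda J_\rho=J_\Lambda,\qquad J_\Lambda=\sum_{w\in W}\mathrm{sgn}(w)x^{w\Lambda}.\tag{3}$$
We want to specialize $x^\kappa\mapsto z^{\kappa\cdot v}$. In case II this kills $J_\rho$, because $v_1=v_2$, so we differentiate first. Put $\eta\equiv1$ in case I and $\eta(\kappa)=\kappa_1-\kappa_2$ in case II. Then
$$N_\Lambda:=\chi_\Lambda\Delta_v=\sum_w\mathrm{sgn}(w)\,\eta(w\Lambda)z^{w\Lambda\cdot v},\qquad\Delta_v=\sum_w\mathrm{sgn}(w)\,\eta(w\rho)z^{w\rho\cdot v}.\tag{4}$$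
In case I this is (3) specialized. In case II apply the derivation $x^\kappa\mapsto(\kappa_1-\kappa_2)x^\kappa$ to (3), getting $(\partial s_\Lambda)J_\rho+s_\Lambda\,\partial J_\rho=\partial J_\Lambda$, and specialize; the first term disappears.

With $D=v_1-v_3=\rho\cdot v$,
$$\Delta_v=z^D\prod_{i<j}\bigl(1-z^{-(v_i-v_j)}\bigr)\ \text{(I)},\qquad\Delta_v=2z^3-4+2z^{-3}=2z^3(1-z^{-3})^2\ \text{(II)}.\tag{5}$$
In case I, $J_\rho=\prod_{i<j}(x_i-x_j)$ is the Vandermonde determinant, and $2v_1+v_2=D$. In case II the six terms are: $(1,0,-1)$ and $(0,1,-1)$ give $z^3$ each; $(-1,0,1)$ and $(0,-1,1)$ give $z^{-3}$ each; $(1,-1,0)$ and $(-1,1,0)$ give $-2$ each. In both cases the exponents of $\Delta_v$ lie in $[-D,D]$, and $\Delta_v(z^{-1})=\epsilon\Delta_v(z)$ with $\epsilon=-1$ in case I and $\epsilon=+1$ in case II.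

*Example.* For $v=(1,1,-2)$ and $\lambda=(3,2)$, $\Lambda$ is the class of $(5,3,0)$. The exponent of a permutation is $8-3\cdot(\text{third entry})$, so (4) gives $N_\Lambda=4z^8-10z^{-1}+6z^{-7}$. Multiplying $[3,2]=2z^5+4z^2+6z^{-1}+3z^{-4}$ by $2z^3-4+2z^{-3}$ gives the same.

**Antisymmetric coefficient functions.** For a finitely supported $c:L\to\mathbb R$ with $c(w\kappa)=\mathrm{sgn}(w)c(\kappa)$ put $G_c=\sum_{\Lambda\in L_{++}}c(\Lambda)\chi_\Lambda$. Such $c$ vanishes on the walls, where two coordinates agree, and is determined by its values on $L_{++}$. Since each regular $\kappa$ is $w\Lambda$ for a unique pair $(w,\Lambda)$, (4) gives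
$$G_c\Delta_v=\sum_{\kappa\in L}c(\kappa)\eta(\kappa)z^{\kappa\cdot v}.\tag{6}$$

**Duality.** Let $w_0$ exchange coordinates $1$ and $3$, and let $\Lambda^*=-w_0\Lambda\in L_{++}$. Since $-\Lambda=w_0\Lambda^*$, the substitution $x\mapsto x^{-1}$ sends $J_\Lambda$ to $-J_{\Lambda^*}$ and $J_\rho$ to $-J_\rho$. So $\chi_{\Lambda^*}(z)=\chi_\Lambda(z^{-1})$, and $\chi_{\Lambda^*}\Delta_v=\epsilon N_\Lambda(z^{-1})$.

**The gap $\theta_*$.** Let $\mathrm{Stab}=\{w:wv=v\}$, which is trivial in case I and $\{1,s_{12}\}$ in case II. If $wv=-v$, the multiset $\{v_1,v_2,v_3\}$ is symmetric about $0$ and has odd size, so it contains $0$, contradicting $v_1v_2v_3\ne0$. Hence, by Cauchy–Schwarz,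
$$\theta_*:=\max_{w\notin\mathrm{Stab}}\frac{|wv\cdot v|}{|v|^2}<1.$$
(For $v=(1,1,-2)$: $(1,-2,1)\cdot(1,1,-2)=-3$, so $\theta_*=\frac12$.) Fix
$$\theta=\frac{1+\theta_*}2,\qquad\delta=\min\Bigl\{\frac{1-\theta}4,\ \frac1{16|v|^2}\Bigr\}.$$

**Lemma 4 (top coefficients).** Let $\Lambda\in L_{++}$, $k=\Lambda\cdot v$, and suppose $|w\Lambda\cdot v|<k$ for all $w\notin\mathrm{Stab}$. Then in $(\chi_\Lambda+\chi_{\Lambda^*})\Delta_v=N_\Lambda+\epsilon N_\Lambda(z^{-1})$ the coefficient of $z^k$ is $|\mathrm{Stab}|\eta(\Lambda)$, the coefficient of $z^{-k}$ is $\epsilon$ times this, and there are at most $10$ other terms, with exponents $\pm w\Lambda\cdot v$, $w\notin\mathrm{Stab}$.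

*Proof.* For $w\in\mathrm{Stab}$ we have $w\Lambda\cdot v=\Lambda\cdot w^{-1}v=k$. In case I this gives coefficient $1$; in case II it gives $\eta(\Lambda)-\eta(s_{12}\Lambda)=2\eta(\Lambda)$. The remaining $2(6-|\mathrm{Stab}|)\le10$ terms have exponents of absolute value less than $k$. $\square$

## 5. Division by $\Delta_v$ with polynomial loss

The purpose of the next lemma is to turn a small error into small Schur coefficients of either sign, supported away from the edge.

**Lemma 5.** There are $k_0,p,C$ depending only on $v$ such that the following holds for $X\ge k_0$. Let $G\in\mathcal A_{\mathbb R}$ with $G(z)=G(z^{-1})$, and let $e=G\Delta_v=\sum e_kz^k$ be supported in $[-X,X]$. Then $G=G_c$ with $|c|\le CX^{p+1}\max_k|e_k|$, and for $\Lambda\in L_{++}$ one has $c(\Lambda)=0$ unless $|v||\Lambda|\le(1+\delta/4)X$ or $|\Lambda|\le C$.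

*Proof.*

**Step 1: choose one good weight on each level.** Put $\tau=(v+\varepsilon'\rho)/((v+\varepsilon'\rho)\cdot v)$ with $\varepsilon'>0$. Then $\tau_1>\tau_2>\tau_3$ and $\tau\cdot v=1$. As $\varepsilon'\to0$, $\tau\to v/|v|^2$. So for a small fixed $\varepsilon'$ we have $|v||\tau|\le1+\delta/8$, and $|w\tau\cdot v|\le(\theta_*+\theta)/2$ for $w\notin\mathrm{Stab}$. For an integer $k$ the point $k\tau$ lies on the line $\kappa\cdot v=k$, so there is $\Lambda_k\in L$ on this line with $|\Lambda_k-k\tau|\le|u|$. The error $|u|$ is bounded while the other quantities grow linearly. So there are an integer $k_0$ with $\theta k_0\ge1$ and a constant $C_2\ge1$ such that for all $k\ge k_0$: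
$$\Lambda_k\in L_{++},\quad|w\Lambda_k\cdot v|\le\theta k\ (w\notin\mathrm{Stab}),\quad|v||\Lambda_k|\le(1+\tfrac\delta4)k,\quad\eta(\Lambda_k)\ge1,\quad|\eta(w\Lambda_k)|\le C_2\eta(\Lambda_k)\ (w\in W).$$
The last condition holds in case II because $\eta(\Lambda_k)$ grows linearly ($\tau$ is strictly dominant) while $|\eta(w\Lambda_k)|\le\sqrt2|\Lambda_k|=O(k)$. By Lemma 4,
$$\beta_k:=\frac{(\chi_{\Lambda_k}+\chi_{\Lambda_k^*})\Delta_v}{|\mathrm{Stab}|\,\eta(\Lambda_k)}=z^k+\epsilon z^{-k}+(\text{at most }10\text{ terms, }|\text{coefficients}|\le C_2,\ |\text{exponents}|\le\theta k).$$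

**Step 2: divide, and control growth with a weighted norm.** Choose $p$ with $5C_2\theta^p\le1$. The symmetry of $G$ gives $e_{-k}=\epsilon e_k$, and this persists when multiples of $\beta_k$ are subtracted. For $k=\lfloor X\rfloor,\lfloor X\rfloor-1,\dots,k_0$ successively subtract $e_k\beta_k$ from the current $e$. This kills the coefficients at $\pm k$ and does not change those at larger $|\text{exponent}|$. The quantity $\Phi=\sum_k|e_k|\max(1,|k|)^p$ does not increase: $2|e_k|k^p$ is removed, and since $\theta k\ge1$, at most $10C_2|e_k|(\theta k)^p\le2|e_k|k^p$ is added. So every subtracted amount, and every coefficient of the final remainder, is at most the initial $\Phi\le(2X+1)X^p\max_k|e_k|$.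

**Step 3: read off $c$.** The subtractions contribute to $c$ at the points $\Lambda_k,\Lambda_k^*$, of norm at most $(1+\delta/4)X/|v|$, with amounts at most $|e_k|$ since $|\mathrm{Stab}|\eta(\Lambda_k)\ge1$. The $\Lambda_k$ are distinct, the $\Lambda_k^*$ are distinct, and coincidences $\Lambda_k=\Lambda_{k'}^*$ cost at most a factor $2$.

**Step 4: the bounded remainder.** The remainder is $G''\Delta_v$ with $G''\in\mathcal A_{\mathbb R}$ and support in $[-k_0,k_0]$. Such $G''$ form a fixed finite-dimensional subspace of $\mathcal A_{\mathbb R}$. Fix a basis of it, each element written as $G_c$ with a fixed finitely supported $c$. Multiplication by $\Delta_v$ is injective, so the coordinates of $G''$ are at most a constant times the largest coefficient of $G''\Delta_v$. This contributes to $c$ only at points with $|\Lambda|\le C$, with the stated bound. $\square$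

Step 4 is the only place where it matters that $G$ lies in $\mathcal A_{\mathbb R}$, and hence, later, that $F_{a,b}\in\mathcal A_v$.

## 6. Positivity of the bump in eight dimensions

Let $\mathsf D=-x^{-1}\frac d{dx}$; in terms of $t=x^2$ this is $-2\,\frac d{dt}$. Applying it four times,
$$x^7\mathsf D^4\varphi=x^3\varphi''''-6x^2\varphi'''+15x\varphi''-15\varphi'.\tag{7}$$
(Successively, $(x^{-1}\tfrac{d}{dx})^2\varphi=\varphi''x^{-2}-\varphi'x^{-3}$, then $\varphi'''x^{-3}-3\varphi''x^{-4}+3\varphi'x^{-5}$, then $\varphi''''x^{-4}-6\varphi'''x^{-5}+15\varphi''x^{-6}-15\varphi'x^{-7}$.) We also use polar coordinates: for measurable $\gamma\ge0$, or $\gamma$ continuous with compact support, and $t\ge0$,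
$$\int_{\mathbb R^{2m}}\gamma(t+|z|^2)\,dz=\pi^m\int_t^\infty\frac{(s-t)^{m-1}}{(m-1)!}\gamma(s)\,ds,\tag{8}$$
because the unit sphere in $\mathbb R^{2m}$ has area $2\pi^m/(m-1)!$.

**Lemma 6.** For even $n=2a\ge12$ the function $H_0(y)=(2\pi)^{-8}\int_{\mathbb R^8}\sigma(|\xi|)^ne^{\mathrm i\xi\cdot y}\,d\xi$ is continuous, vanishes for $|y|\ge a$, and satisfies $H_0(y)\ge c_n(a-|y|)^{n-4}$ for $|y|\le a$, with $c_n>0$. If $|\beta|\le n-9$, then $\partial^\beta H_0$ exists, is continuous, and $|\partial^\beta H_0(y)|\le C(a-|y|)_+^{n-9-|\beta|}$.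

The plan is as follows. One derivative in $t=x^2$ is worth two dimensions, by (8). Starting from $B_n$ on the line, whole numbers of derivatives reach only odd dimensions, so we go up to $\mathbb R^9$ by $\mathsf D^4$ and then project to $\mathbb R^8$. Positivity of $\mathsf D^4B_n$ is checked by hand for $n=6,8$ and propagated by convolution.

*Proof.*

**Step 1: $\mathsf D^4B_6>0$ on $(0,3)$ and $\mathsf D^4B_8>0$ on $(0,4)$.** For $0<x<c$,
$$x^7\mathsf D^4\tfrac{(c-x)^5}{5!}=\tfrac18(c^2-x^2)(5c^2-x^2),\qquad x^7\mathsf D^4\tfrac{(c-x)^7}{7!}=\tfrac1{48}(c^2-x^2)^3.\tag{9}$$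
Indeed, with $d=c-x$, (7) gives for the two left sides
$$x^3d+3x^2d^2+\tfrac52xd^3+\tfrac58d^4=\tfrac d8(8x^3+24x^2d+20xd^2+5d^3)=\tfrac d8(2x+d)(4x^2+10xd+5d^2),$$
$$\tfrac16x^3d^3+\tfrac14x^2d^4+\tfrac18xd^5+\tfrac1{48}d^6=\tfrac{d^3}{48}(2x+d)^3,$$
while $c^2-x^2=d(2x+d)$ and $5c^2-x^2=4x^2+10xd+5d^2$. Put $\mu=x^2$.

*Case $n=6$.* By (1) and (9), $8x^7\mathsf D^4B_6$ is the sum over those $c\in\{1,2,3\}$ with $c>x$ of $(c^2-\mu)(5c^2-\mu)$, with weights $15,-6,1$ for $c=1,2,3$.

On $(0,1)$ all three occur; call the sum $\Sigma$. The sixth difference over $c=-3,\dots,3$ of a polynomial of degree $4$ in $c$ vanishes, the polynomial is even in $c$, and the term $c=0$ has weight $-20$ and value $\mu^2$. So $2\Sigma-20\mu^2=0$ and $\Sigma=10\mu^2>0$. On $[1,2]$ the term $c=1$ drops out: $10\mu^2-15(1-\mu)(5-\mu)=5(-\mu^2+18\mu-15)$, which is concave in $\mu\in[1,4]$ with values $10$ and $205$ at the ends, so positive. On $[2,3)$ the sum is $(9-\mu)(45-\mu)>0$.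

*Case $n=8$.* Likewise $48x^7\mathsf D^4B_8$ is the sum of $(c^2-\mu)^3$ with weights $-56,28,-8,1$ for $c=1,2,3,4$, $c>x$. On $(0,1)$ the eighth difference of a polynomial of degree $6$ vanishes and the term $c=0$ has weight $70$ and value $-\mu^3$, so $2\Sigma-70\mu^3=0$ and $\Sigma=35\mu^3>0$. On $[1,2]$ we get $35\mu^3-56(\mu-1)^3$. This is positive at $\mu=1$, and for $1<\mu\le4$ because $(\mu/(\mu-1))^3\ge(4/3)^3=64/27>56/35$. On $[2,3]$ we get $(16-\mu)^3-8(9-\mu)^3>0$, since $16-\mu>2(9-\mu)$ for $\mu\ge4$. On $[3,4)$ we get $(16-\mu)^3>0$.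

**Step 2: nine-dimensional densities for $n=6,8$.** Here $B_n\in C^{n-2}\subset C^4$. Put $\gamma(s)=(2\pi)^{-4}(\mathsf D^4B_n)(\sqrt s)$ for $s>0$. Since $\mathsf D^4=16(d/dt)^4$, we have $(-d/dt)^4B_n(\sqrt t)=\pi^4\gamma(t)$. Integrating back from infinity and using (8) with $m=4$,
$$B_n(\sqrt t)=\pi^4\int_t^\infty\frac{(s-t)^3}{3!}\gamma(s)\,ds=\int_{\mathbb R^8}\gamma(t+|z|^2)\,dz\qquad(t>0).$$
So $y\mapsto\gamma(|y|^2)$ is a radial function on $\mathbb R^9$, positive and continuous for $0<|y|<n/2$, zero for $|y|\ge n/2$. Its projection to any line through $0$ has density $B_n$. Hence it is a probability density with Fourier transform $\sigma(|\xi|)^n$.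

**Step 3: all even $n\ge12$, by convolution.** Every even $n\ge12$ is $6i+8j$ with $i+j\ge2$: $12=6+6$, $14=6+8$, $16=8+8$, then add sixes. Convolving $i$ densities with $n=6$ and $j$ with $n=8$ gives a radial probability measure on $\mathbb R^9$ with transform $\sigma(|\xi|)^n$, supported in $|y|\le3i+4j=a$. Since $|\sigma(x)|\le C(1+|x|)^{-1}$ and $n>9$, the transform is integrable, so there is a continuous density $K(y)=\gamma_n(|y|^2)$ with $\gamma_n$ continuous on $[0,\infty)$.

*$K>0$ on $|y|<a$.* Let $|y_0|<a$ and let $r_l\in\{3,4\}$ be the radii of the factors, so $\sum r_l=a$. Write $y_0=\sum y_l$ with $0<|y_l|<r_l$: if $y_0\ne0$ take $y_l=(r_l/a)y_0$; if $y_0=0$ take small nonzero collinear vectors with sum $0$, which is possible since there are at least two factors. Each factor is bounded below by a positive constant near $y_l$, so the convolution is bounded below by a positive constant near $y_0$.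

The line projection of $K$ has the continuous density $B_n$, so $B_n(\sqrt t)=\pi^4\int_t^\infty\frac{(s-t)^3}{3!}\gamma_n(s)\,ds$. Differentiating four times,
$$(\mathsf D^4B_n)(x)=(2\pi)^4\gamma_n(x^2)\qquad(x>0).\tag{10}$$

**Step 4: project to $\mathbb R^8$ and bound from below.** The function $y\mapsto\int_{\mathbb R}\gamma_n(|y|^2+t^2)\,dt$ on $\mathbb R^8$ is continuous with transform $\sigma(|\xi|)^n$, which is integrable because $n>8$. By Fourier inversion it equals $H_0$. So $H_0=0$ for $|y|\ge a$ and $H_0>0$ for $|y|<a$.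

For $a-1<x<a$ only $j=0$ survives in (1): $B_n(x)=(a-x)^{n-1}/(n-1)!$. All four terms on the right of (7) are then nonnegative, and the first one with (10) gives $\gamma_n(x^2)\ge c(a-x)^{n-5}$. Let $|y|=x$ with $0<a-x\le\frac12$, and $|t|\le a-x$. Since $a-x\le x$,
$$\sqrt{x^2+t^2}\le x+\frac{t^2}{2x}\le x+\frac{a-x}2,$$
so $\gamma_n(x^2+t^2)\ge c\bigl(\frac{a-x}2\bigr)^{n-5}$. Integrating over $|t|\le a-x$ gives $H_0(y)\ge c'(a-x)^{n-4}$. For $|y|\le a-\frac12$ the continuous function $H_0$ has a positive minimum, and at $|y|=a$ both sides are $0$.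

**Step 5: derivatives.** The function $|\xi|^m\sigma(|\xi|)^n$ is integrable on $\mathbb R^8$ for $m\le n-9$, so $H_0\in C^{n-9}$. All derivatives of order at most $n-9$ vanish on $|y|=a$, since $H_0=0$ outside. Taylor expansion of $\partial^\beta H_0$ at the boundary point $ay/|y|$ along the ray (any ray if $y=0$), to order $n-9-|\beta|$, gives the bound. $\square$

## 7. Exact coefficients of $F_{a,b}$, and the size of the error

**Lemma 7.** Let $F_{a,b}=\sum f_kz^k$ and $n=2a$. There are constants $\pi_0=1,\pi_1,\dots,\pi_{a-1}$ depending only on $n$ with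
$$f_k=\sum_{i=0}^{a-1}\pi_i\,b^{\,n-1-2i}B_n^{(2i)}(k/b)\qquad(k\in\mathbb Z).$$

*Proof.* With $A=a(b-1)$ we have $F_{a,b}=z^{-A}(1-z^b)^n(1-z)^{-n}$. Using $f_k=f_{-k}$,
$$f_k=\sum_{j:\,A-k-jb\ge0}(-1)^j\binom nj\binom{A-k-jb+n-1}{n-1}.$$
Put $S=(a-j)b-k$, so that $A-k-jb=S-a$. The last binomial is
$$T(S)=\frac1{(n-1)!}\prod_{i=-(a-1)}^{a-1}(S+i),$$
an odd polynomial that vanishes at all integers $|S|<a$. So the condition $S\ge a$ may be replaced by $S>0$. Since $T$ is odd of degree $n-1$ with leading coefficient $1/(n-1)!$, we can write $T(S)=\sum_{i=0}^{a-1}\pi_iS^{n-1-2i}/(n-1-2i)!$ with $\pi_0=1$. For $2i\le n-2$,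
$$B_n^{(2i)}(x)=\sum_j(-1)^j\binom nj\frac{(a-j-x)_+^{n-1-2i}}{(n-1-2i)!},$$
and $S_+=b\,(a-j-k/b)_+$. Summing over $j$ gives the claim. $\square$

**Why the plain bump is not good enough.** The first attempt is to use (2) as it stands and repair it with Lemma 5. Compare sizes. From $T(S)=\frac{S}{(n-1)!}\prod_{i=1}^{a-1}(S^2-i^2)$ we read off
$$\pi_1=-\frac1{(n-1)(n-2)}\sum_{i=1}^{a-1}i^2=-\frac n{24}\qquad(a\ge2).$$
So $f_k$ differs from $b^{n-1}B_n(k/b)$ by a term $-\frac n{24}b^{n-3}B_n''(k/b)$. This is of exact order $b^{n-3}$ at $k=0$, since $B_n''(0)=-\frac1{2\pi}\int\xi^2\sigma(\xi)^n\,d\xi<0$ ($n$ is even). Lemma 5 turns an error of size $b^{n-3}$ into Schur coefficients bounded by a multiple of $b^{n-3+p+1}$. The positive Schur coefficients of the bump will be of size $b^{n-8}$ near the walls. The repair could outweigh what it repairs, and the argument stops.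

The remedy is to build the lower terms of Lemma 7 into the bump, so that the error becomes $O(b^{n-1-r})$ with $r$ proportional to $n$. Since $\frac{d^2}{dx^2}$ on the line corresponds to the Laplacian upstairs (both multiply the transform by $-|\xi|^2$), the corrected bump in $\mathbb R^8$ is $\sum_i\pi_ib^{-2i}\nabla^{2i}H_0$, where $\nabla^{2i}$ is the $i$-th power of the Laplacian. The price is paid at the edge. By Lemma 6, $H_0$ is only bounded below by a multiple of $(a-|y|)^{n-4}$, while our bound for $\nabla^{2i}H_0$ is of order $(a-|y|)^{n-9-2i}$. So positivity is known only where $a-|y|$ is not too small, and the edge needs its own argument (Section 10, Stage 1).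

## 8. The corrected bump on the lattice

From now on $n=2a\ge12$ is fixed, with
$$I=\lfloor n/8\rfloor,\qquad r=2I+2 .$$
Then $r\ge n/4$; $r\le n-2I-3$ (as $4I\le n/2\le n-5$); $2I\le n-9$; and $n-9-2I\ge\frac{3n}4-9$, which we assume to be positive. Constants $C,c>0$ depend on $n,v$ but not on $b$; "$b$ large" means larger than a bound depending on $n,v$.

**The bump in $\mathbb R^8$.** Put $H_b=\sum_{i=0}^I\pi_ib^{-2i}\nabla^{2i}H_0$ and write $H_b(y)=h_b(|y|^2)$ with $h_b$ continuous on $[0,\infty)$. By Lemma 6,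
$$|H_b(y)|\le C(a-|y|)_+^{n-9-2I}.\tag{11}$$
If $a-|y|\ge\frac12b^{-1/8}$ and $b$ is large, then
$$H_b(y)\ge\tfrac12H_0(y)\ge c(a-|y|)^{n-4}.\tag{12}$$
Indeed for $i\ge1$ the $i$-th correction is at most $Cb^{-2i}(a-|y|)^{n-9-2i}\le C'(a-|y|)^{n-4}\,b^{-2i+(5+2i)/8}$, and $-2i+\frac{5+2i}8\le-\frac98$.

**Its shadow in the plane.** Let
$$g_b(t)=\pi^3\int_t^\infty\frac{(s-t)^2}2h_b(s)\,ds\quad(t\ge0),\qquad Q_b(y)=g_b(|y|^2)\quad(y\in E\cong\mathbb R^2).$$
So $g_b\in C^3[0,\infty)$ and $-g_b'''=\pi^3h_b$. By (8) with $m=3$, $Q_b$ is the projection of $H_b$ to $\mathbb R^2$. Hence $Q_b=0$ for $|y|\ge a$, and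
$$\hat Q_b(\xi)=\sigma(|\xi|)^n\sum_{i\le I}\pi_i\bigl(-|\xi|^2/b^2\bigr)^i=O\bigl((1+|\xi|)^{2I-n}\bigr)$$
uniformly in $b\ge1$. So the derivatives of $Q_b$ of order at most $n-2I-3$ exist, are continuous, and are bounded uniformly in $b$. The integral of $Q_b$ over a line at signed distance $x$ from $0$ is $\sum_{i\le I}\pi_ib^{-2i}B_n^{(2i)}(x)$, since both are continuous in $x$ with the same Fourier transform.

**Placing it on $L$.** Define
$$q_b(\kappa)=|u||v|\,b^{n-2}Q_b(|v|\kappa/b)\ (\kappa\in E),\qquad c_b(\Lambda)=\sum_w\mathrm{sgn}(w)\,q_b(\Lambda-w\rho)\ (\Lambda\in L).$$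
Since $q_b$ is radial, $c_b(w'\Lambda)=\sum_w\mathrm{sgn}(w)q_b(\Lambda-w'^{-1}w\rho)=\mathrm{sgn}(w')c_b(\Lambda)$, so $c_b$ is antisymmetric. Since $w_0\rho=-\rho$, we have $c_b(-\kappa)=\sum_w\mathrm{sgn}(w)q_b(\kappa+w\rho)=\sum_w\mathrm{sgn}(w)q_b(\kappa-ww_0\rho)=-c_b(\kappa)$. In the group ring of $L$, which is a domain,
$$\Bigl(\sum_\kappa q_b(\kappa)x^\kappa\Bigr)J_\rho=\sum_\kappa c_b(\kappa)x^\kappa=\sum_{\Lambda\in L_{++}}c_b(\Lambda)J_\Lambda .$$
Dividing by $J_\rho$ with (3) and specializing,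
$$G_{c_b}=\sum_{\kappa\in L}q_b(\kappa)z^{\kappa\cdot v}.\tag{13}$$

**Lemma 8.** (a) All coefficients of $F_{a,b}-G_{c_b}$ are $O(b^{n-1-r})$.

(b) For $\Lambda\in L_{++}$,
$$c_b(\Lambda)=8\pi^3|u||v|^7b^{n-8}\int_{\prod_{\alpha>0}[-\frac{\alpha(\Lambda)}2,\frac{\alpha(\Lambda)}2]}h_b\Bigl(\tfrac{|v|^2}{b^2}\bigl(|\Lambda|^2+|\rho|^2-2(t_1+t_2+t_3)\bigr)\Bigr)dt.$$
The domain has volume $\Pi(\Lambda)$, and the square root of the argument of $h_b$ differs from $|v||\Lambda|/b$ by at most $\sqrt2|v|/b$.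

*Proof of (a): compare line sums with line integrals.* Choose $\kappa_0\in L$ with $\kappa_0\cdot v=k$ and put $\zeta(t)=q_b(\kappa_0+tu)$. By (13) the coefficient of $z^k$ in $G_{c_b}$ is $\sum_{j\in\mathbb Z}\zeta(j)$. The line has distance $|k|/|v|$ from $0$, so
$$\int\zeta=|u|^{-1}\cdot|u||v|b^{n-2}\cdot\frac b{|v|}\sum_{i\le I}\pi_ib^{-2i}B_n^{(2i)}(k/b)=b^{n-1}\sum_{i\le I}\pi_ib^{-2i}B_n^{(2i)}(k/b).$$
Since $\zeta\in C^r_c$ with $r\ge2$, Poisson summation and $|\hat\zeta(2\pi m)|\le(2\pi|m|)^{-r}\int|\zeta^{(r)}|$ for $m\ne0$ give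
$$\Bigl|\sum_j\zeta(j)-\int\zeta\Bigr|\le C\int|\zeta^{(r)}|\le C\,b\cdot b^{n-2-r}:$$
each derivative of $\zeta$ gains $b^{-1}$, and the support has length $O(b)$. Now use Lemma 7; its terms with $i>I$ are $O(b^{n-1-2(I+1)})=O(b^{n-1-r})$.

*Proof of (b): the alternating sum is a triple integral of a third derivative.* Write $q_b(\kappa)=\tilde g(|\kappa|^2)$ with $\tilde g(U)=|u||v|b^{n-2}g_b(|v|^2U/b^2)$, and put $\psi(s)=\tilde g(|\Lambda|^2+|\rho|^2-2s)$. Since $|\Lambda-w\rho|^2=|\Lambda|^2+|\rho|^2-2\Lambda\cdot w\rho$, we have $c_b(\Lambda)=\sum_w\mathrm{sgn}(w)\psi(\Lambda\cdot w\rho)$. The Weyl denominator formula gives for all $t$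
$$\sum_w\mathrm{sgn}(w)e^{t\Lambda\cdot w\rho}=\prod_{\alpha>0}\bigl(e^{t\alpha(\Lambda)/2}-e^{-t\alpha(\Lambda)/2}\bigr).$$
So the measure $\sum_w\mathrm{sgn}(w)\delta_{\Lambda\cdot w\rho}$ is the convolution over $\alpha>0$ of $\delta_{\alpha(\Lambda)/2}-\delta_{-\alpha(\Lambda)/2}$. Applying the fundamental theorem of calculus three times, $c_b(\Lambda)=\int\psi'''(t_1+t_2+t_3)\,dt$ over the stated box.

On the box $|t_1+t_2+t_3|\le\frac12\sum_{\alpha>0}\alpha(\Lambda)=\Lambda\cdot\rho$. So $|\Lambda|^2+|\rho|^2-2\sum t_i$ lies in $[|\Lambda-\rho|^2,|\Lambda+\rho|^2]\subset[0,\infty)$, where $\tilde g$ is $C^3$, and its square root differs from $|\Lambda|$ by at most $|\rho|=\sqrt2$. Finally $\psi'''=-8\tilde g'''$ and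
$$\tilde g'''=|u||v|b^{n-2}\Bigl(\frac{|v|^2}{b^2}\Bigr)^3g_b'''=|u||v|^7b^{n-8}g_b'''=-\pi^3|u||v|^7b^{n-8}h_b.\qquad\square$$

## 9. Three regions by depth

For $\Lambda\in L$ let $\mathrm{dep}(\Lambda)=a-|v||\Lambda|/b$, and
$$R_1:\ \mathrm{dep}\ge b^{-1/16},\qquad R_2:\ b^{-1/8}\le\mathrm{dep}<b^{-1/16},\qquad R_3:\ \mathrm{dep}<b^{-1/8}.$$
These sets are invariant under $W$ and under $-1$. If $c_b(\Lambda)\ne0$, then $|\Lambda|\le ab/|v|+\sqrt2$, so $|\Pi(\Lambda)|\le Cb^3$. For $b$ large:

1. $c_b\ge0$ on $L_{++}\cap(R_1\cup R_2)$;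
2. $c_b\ge c\,b^{n-8-n/16}$ on $L_{++}\cap R_1$;
3. $c_b\ge c\,b^{n-8}$ on $L_{++}\cap\{\mathrm{dep}\ge a\delta/2\}$;
4. $|c_b|\le Cb^{n-5-(n-9-2I)/16}\le Cb^{n-4-3n/64}$ on $R_2\cup R_3$;
5. $|c_b|\le Cb^{n-5-(n-9-2I)/8}\le Cb^{n-3-3n/32}$ on $R_3$.

*Bounds 1–3.* If $\mathrm{dep}(\Lambda)\ge b^{-1/8}$, every argument of $h_b$ in Lemma 8(b) belongs to a $|y|$ with $a-|y|\ge\mathrm{dep}(\Lambda)-\sqrt2|v|/b\ge\frac12\mathrm{dep}(\Lambda)\ge\frac12b^{-1/8}$. So (12) applies; the volume is $\Pi(\Lambda)\ge2$. In Bound 2 the integrand is at least $c(\frac12b^{-1/16})^{n-4}$, in Bound 3 at least a constant.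

*Bounds 4 and 5.* Here $a-|y|$ is at most $2b^{-1/16}$, respectively $2b^{-1/8}$. Use (11), volume at most $Cb^3$, and $n-9-2I\ge\frac{3n}4-9$: the exponents are at most $n-5-\frac{3n}{64}+\frac9{16}$ and $n-5-\frac{3n}{32}+\frac98$. By antisymmetry these bounds hold on all of $L$.

Two thresholds are used so that the uncontrolled contribution of $R_3$, with exponent loss $\frac{3n}{32}$, is smaller than the guaranteed positivity in $R_1$, with exponent loss only $\frac n{16}=\frac{2n}{32}$. In between, on $R_2$, the sign is known and we do not need a lower bound.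

## 10. Assembling an exact nonnegative expansion

Let $a_*$ be such that $n=2a\ge2a_*$ implies $n>224$ and $\frac{3n}{64}>p+11$, with $p$ from Lemma 5, which depends only on $v$. Fix $a\ge a_*$, let $b$ be large, and let $F=F_{a,b}\in\mathcal A_v\subset\mathcal A_{\mathbb R}$.

**Step 1: cut the bump off at $R_1$ and measure the error.** Put $c_A=c_b\mathbf 1_{R_1}$. It is antisymmetric, nonnegative on $L_{++}$, and $c_A(-\kappa)=-c_A(\kappa)$; so $c_A(\Lambda^*)=c_A(-w_0\Lambda)=c_A(\Lambda)$ and $G_{c_A}(z)=G_{c_A}(z^{-1})$. Let $e=(F-G_{c_A})\Delta_v$, so $e_{-k}=\epsilon e_k$. From $F-G_{c_A}=(F-G_{c_b})+G_{c_b\mathbf 1_{R_2\cup R_3}}$, Lemma 8(a) and (6),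
$$e_k=O(b^{n-1-r})+\sum_{\kappa\cdot v=k,\ \kappa\in R_2\cup R_3}c_b(\kappa)\eta(\kappa).\tag{14}$$
The sum has $O(b)$ nonzero terms and $|\eta|=O(b)$ there. So Bound 4 and $r\ge n/4$ give
$$|e_k|\le Cb^{n-3n/64}\quad\text{for all }k.\tag{15}$$
With $A=a(b-1)$, $e$ is supported in $|k|\le A+D$. This holds for $F\Delta_v$, and on $\mathrm{supp}\,c_A$ we have $|\kappa\cdot v|\le|\kappa||v|\le ab-b^{15/16}\le A+D$ for $b$ large.

**Step 2: a one-sided bound on $e_k$ near the ends.** The aim is to see that for $k$ near $ab$ only one chamber, up to $\mathrm{Stab}$, contributes to (14), so that the signs of $c_b$ become signs of $e_k$.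

Let $c_b(\kappa)\ne0$ and $\kappa\cdot v\ge(1-\delta)ab$, and put $y=\kappa/(ab)$. Then $|y||v|\le1+o(1)$ and $y\cdot v\ge1-\delta$, so
$$\Bigl|y-\frac v{|v|^2}\Bigr|^2=|y|^2-2\frac{y\cdot v}{|v|^2}+\frac1{|v|^2}\le\frac{2\delta+o(1)}{|v|^2}.$$
Root vectors have norm $\sqrt2$ and $\delta\le1/(16|v|^2)$. So for every positive root with $\alpha(v)\ge1$,
$$\alpha(y)\ge\frac1{|v|^2}-\frac{\sqrt2\sqrt{2\delta+o(1)}}{|v|}\ge\frac1{2|v|^2}-o(1)>0.$$
The only other positive root is $\kappa_1-\kappa_2$ in case II, and it does not vanish at $\kappa$ because $c_b$ vanishes on walls. Hence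
$$\kappa=w\Lambda\ \text{ with }w\in\mathrm{Stab},\ \Lambda\in L_{++},\qquad c_b(\kappa)\eta(\kappa)=c_b(\Lambda)\eta(\Lambda),\quad\eta(\Lambda)>0.\tag{16}$$
(In case II with $w=s_{12}$ both $c_b$ and $\eta$ change sign.) So in (14), for $k\ge(1-\delta)ab$, the $R_2$-terms are nonnegative by Bound 1. The $R_3$-terms contribute at most $O(b)\cdot O(b)\cdot Cb^{n-3-3n/32}$ in absolute value by Bound 5, and $r\ge\frac n4\ge\frac{3n}{32}$. Therefore
$$e_k\ge-Cb^{n-1-3n/32}\qquad(k\ge(1-\delta)ab).\tag{17}$$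

**Step 3 (Stage 1): remove the error near the ends without losing positivity.** For an integer $k$ with $(1-\delta)ab<k\le A+D$ let $\Lambda_k^\circ$ be a point of minimal norm in $L_{++}\cap\{\kappa\cdot v=k\}$. The norm on this line increases with the distance to the foot point $kv/|v|^2$. We claim that $|\Lambda_k^\circ-kv/|v|^2|\le C_0$ and $1\le\eta(\Lambda_k^\circ)\le2$.

* In case I, $v$ is regular, so for large $k$ all lattice points of the line within $|u|$ of the foot point are strictly dominant; and $\eta=1$.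
* In case II, represent points as $(p',q',0)$; the line is $p'+q'=k$, and the distance to the foot point, which is the class of $(\frac k2,\frac k2,0)$, is $|p'-q'|/\sqrt2$. So the nearest strictly dominant point has $p'-q'\in\{1,2\}$, by parity.

Hence $|w\Lambda_k^\circ\cdot v|\le\theta_*k+C_0|v|\le\theta k$ for $w\notin\mathrm{Stab}$ and $b$ large. Put
$$G^{(1)}=\sum_{(1-\delta)ab<k\le A+D}\frac{e_k}{|\mathrm{Stab}|\,\eta(\Lambda_k^\circ)}\bigl(\chi_{\Lambda_k^\circ}+\chi_{\Lambda_k^{\circ*}}\bigr)=G_{c^{(1)}},\qquad e'=e-G^{(1)}\Delta_v.$$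
Since $\theta<1-\delta$, we have $\theta(A+D)\le(1-\delta)ab$ for $b$ large. So by Lemma 4 the $k$-th summand affects exponents of absolute value greater than $(1-\delta)ab$ only at $\pm k$, where it cancels $e_{\pm k}$. Thus $e'$ is supported in $|k|\le(1-\delta)ab$. There are $O(b)$ summands and the coefficients of $N_{\Lambda_k^\circ}$ are $O(b)$, so (15) gives
$$|e'_k|\le Cb^{n+2-3n/64}.\tag{18}$$
The points $\Lambda_k^\circ$ are distinct. Also $\Lambda_k^{\circ*}\cdot v=-w_0\Lambda_k^\circ\cdot v\le\theta k\le(1-\delta)ab$, as $w_0\notin\mathrm{Stab}$, so no $\Lambda_k^{\circ*}$ equals a $\Lambda_{k'}^\circ$. Hence $c^{(1)}(\Lambda_k^\circ)=c^{(1)}(\Lambda_k^{\circ*})=e_k/(|\mathrm{Stab}|\eta(\Lambda_k^\circ))$, and $c^{(1)}=0$ at all other points of $L_{++}$.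

**Step 4: $c_A+c^{(1)}\ge\frac34c_A$ on $L_{++}$.** Where $c^{(1)}=0$ this is $c_A\ge0$. Since $c_A(\Lambda^*)=c_A(\Lambda)$, it remains to look at the points $\Lambda_k^\circ$, where $|\mathrm{Stab}|\eta\ge1$.

*(i) $\Lambda_k^\circ\in R_1$.* By Bound 2, $c_A(\Lambda_k^\circ)\ge cb^{n-8-n/16}$. By (17), $e_k\ge-Cb^{n-1-3n/32}$. The ratio of the two powers is $b^{7-n/32}$, and $n>224$. So $e_k\ge-\frac14c_A(\Lambda_k^\circ)$ for $b$ large.

*(ii) $\Lambda_k^\circ\notin R_1$.* Now $c_A(\Lambda_k^\circ)=0$, and no negative value can be absorbed: we must show $e_k\ge0$ exactly. Suppose some $\kappa\in\mathrm{supp}\,c_A$ had $\kappa\cdot v=k$. By (16), $w^{-1}\kappa\in L_{++}$ for some $w\in\mathrm{Stab}$. This point lies on the same line, and its norm $|\kappa|$ is at least $|\Lambda_k^\circ|$ by minimality. So $\mathrm{dep}(\kappa)\le\mathrm{dep}(\Lambda_k^\circ)<b^{-1/16}$ and $\kappa\notin R_1$, a contradiction. Hence by (6) the coefficient of $z^k$ in $G_{c_A}\Delta_v$ is $0$, and $e_k$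 is the coefficient of $z^k$ in $F\Delta_v$ itself.

Moreover $ab-b^{15/16}<|v||\Lambda_k^\circ|\le k+C_0|v|$, so for $b$ large $k=A+D-i$ with $0\le i<b$. Since $F=z^A(1-z^{-b})^n(1-z^{-1})^{-n}$, (5) shows that $e_k$ is the coefficient of $t^i$, with $t=z^{-1}$, in
$$C_v\prod_d(1-t^d)\,(1-t)^{-n},\qquad C_v\in\{1,2\},$$
with two or three factors, $d\ge1$; the factor $(1-t^b)^n$ plays no role because $i<b$. This coefficient is nonnegative, because $n\ge3$ and each $(1-t^d)/(1-t)$ has nonnegative coefficients. This proves the claim.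

**Step 5 (Stage 2): divide the remaining error and absorb it in the bulk.** The Laurent polynomial $G=F-G_{c_A}-G^{(1)}$ lies in $\mathcal A_{\mathbb R}$, is invariant under $z\mapsto z^{-1}$, and $G\Delta_v=e'$. By Lemma 5 with $X=(1-\delta)ab$, $G=G_{c^{(2)}}$, and by (18)
$$|c^{(2)}|\le Cb^{p+1}\,b^{n+2-3n/64}.$$
On $L_{++}$, $c^{(2)}$ is supported where $|v||\Lambda|\le(1+\frac\delta4)(1-\delta)ab\le(1-\frac\delta2)ab$ (the points with $|\Lambda|\le C$ are included for $b$ large), that is, where $\mathrm{dep}\ge a\delta/2$. There $c_A=c_b$ for $b$ large, and by Step 4 and Bound 3, $c_A+c^{(1)}\ge\frac34c_A\ge cb^{n-8}$. Since $\frac{3n}{64}>p+11$, we get $|c^{(2)}|\le c_A+c^{(1)}$ there for $b$ large. Elsewhere on $L_{++}$, $c^{(2)}=0$ and $c_A+c^{(1)}\ge\frac34c_A\ge0$.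

Hence $c=c_A+c^{(1)}+c^{(2)}$ is nonnegative on $L_{++}$, finitely supported, and
$$F=\sum_{\Lambda\in L_{++}}c(\Lambda)\chi_\Lambda.\tag{19}$$

**Step 6: make the coefficients rational.** By (19), $F$ lies in the real cone spanned by finitely many $\chi_\Lambda\in\mathbb Z[z^\pm]$. By Carathéodory's theorem it is a nonnegative combination of linearly independent ones. Their coefficients are the unique solution of a linear system with rational data, hence rational. Clearing denominators, $NF_{a,b}=P_v$ with $P=\sum_\lambda m_\lambda s_\lambda$, $m_\lambda\in\mathbb Z_{\ge0}$, and $P\ne0$ since $F\ne0$. This proves Theorem 1, and with Section 2 also Theorem 2. $\blacksquare$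

## 11. The case $v=\pm(1,1,-2)$: divisibility by $3$

By Section 4 we may take $v=(1,1,-2)$. Write $\mathsf e_1=2z+z^{-2}$ and $\mathsf e_2=z^2+2z^{-1}$ for the images of the first two elementary symmetric polynomials; the third maps to $1$, so $\mathcal A_v$ is generated by $\mathsf e_1,\mathsf e_2$. Let $\omega=e^{2\pi\mathrm i/3}$.

**Step 1: describe $\mathcal A_v$ by derivative conditions.** We claim
$$\mathcal A_v=\mathcal C:=\{f\in\mathbb Q[z^\pm]:f'(\omega^j)=0,\ j=0,1,2\}.$$
For $f=\sum f_kz^k$ we have $\omega^jf'(\omega^j)=\sum_{m=0}^2\omega^{jm}\sum_{k\equiv m\,(3)}kf_k$, so the conditions are equivalent to $\sum_{k\equiv m\,(3)}kf_k=0$ for $m=0,1,2$.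

By the product rule $\mathcal C$ is a ring, and $\mathsf e_1'=2-2z^{-3}$, $\mathsf e_2'=2z-2z^{-2}$ vanish at the $\omega^j$. So $\mathcal A_v\subset\mathcal C$.

For equality count dimensions. Let $V_K$ be the Laurent polynomials with exponents in $[-K,K]$. For $K\ge3$ the three conditions involve disjoint sets of coefficients and are nonzero, so $\dim(\mathcal C\cap V_K)=2K-2$. The elements $1,\mathsf e_1,\mathsf e_2,\mathsf e_1\mathsf e_2=2z^3+5+2z^{-3}$ of $\mathcal A_v\cap V_3$ are independent, giving $4=2\cdot3-2$. For $K\ge4$ take $\mathsf e_2^m$ if $K=2m$ (exponents from $-m$ to $K$), or $\mathsf e_2^m\mathsf e_1$ if $K=2m+1$ (exponents from $-m-2>-K$ to $K$). Each has a nonzero coefficient at $z^K$ and none at $z^{-K}$. Together with the image under $z\mapsto z^{-1}$, which interchanges $\mathsf e_1$ and $\mathsf e_2$, it adds $2$ to the dimension in passing from $V_{K-1}$ to $V_K$. So $\dim(\mathcal A_v\cap V_K)\ge2K-2$ for all $K\ge 3$, and the claim follows.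

**Step 2: test $F_{a,b}$.** On $z=e^{\mathrm i\vartheta}$,
$$F_{a,b}=\Bigl(\frac{\sin(b\vartheta/2)}{\sin(\vartheta/2)}\Bigr)^{2a},$$
which is even in $\vartheta$, so $F'(1)=0$. The conditions at $\omega$ and $\omega^2$ are equivalent by the symmetry $z\mapsto z^{-1}$.

If $3\mid b$, then $F$ vanishes to order $2a\ge2$ at $\omega$, so $F\in\mathcal A_v$.

If $3\nmid b$, then $F(\omega)\ne0$, and
$$\frac{dF}{d\vartheta}=aF\cdot\Bigl(b\cot\frac{b\vartheta}2-\cot\frac\vartheta2\Bigr)\quad\text{at }\vartheta=\tfrac{2\pi}3\text{ equals}\quad aF\cot\tfrac\pi3\,(\pm b-1),$$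
with sign $+$ if $b\equiv1$ and $-$ if $b\equiv2\pmod3$. This is nonzero for $b\ge2$, so $F\notin\mathcal A_v$.

So for $b\ge2$ we have $F_{a,b}\in\mathcal A_v$ if and only if $3\mid b$. Combining this with Theorem 1 for $a\ge a_*$ and $b\ge\max(2,b_*(a))$ proves Corollary 3. $\blacksquare$
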